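\title{Contracting a loop of symplectic embeddings between four-dimensional ellipsoids}

\begin{abstract}
Rotate the first coordinate plane of $\mathbb{C}^2$ once counterclockwise and then the second once clockwise. This loop is contractible in $\mathrm{Sp}(4,\mathbb{R})$, but its restriction to an ellipsoid $E(a,b)$ is known to be noncontractible among symplectic embeddings $E(a,b)\to E(c,d)$ when $a<c<b<d$ and $c<2a$. We prove that it is contractible when $2a<c<b<d$. Together with the known result, this gives a sharp criterion for open targets: if $a\le b$, $a<c$ and $b<d$, the loop contracts through embeddings into $\operatorname{int}E(c,d)$ if and only if $\min(c,d)>\min(2a,b)$. The contraction comes from a path joining the inclusion to an embedding that intertwines the circle actions of weights $(2,1)$ and $(1,2)$. The path is built from K\"ahler potentials with a logarithmic pole adapted to a curve that moves from a line to a conic.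
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Equip $\mathbb{C}^2=\mathbb{R}^4$ with $\omega_{\mathrm{std}}=dx_1\wedge dy_1+dx_2\wedge dy_2$, put $\mu_j(z)=\pi|z_j|^2$ and $\mu=(\mu_1,\mu_2)$, and for $a,b>0$ let
\[
E(a,b)=\Big\{z\in\mathbb{C}^2\ \Big|\ \frac{\mu_1(z)}{a}+\frac{\mu_2(z)}{b}\le 1\Big\}
\]
be the closed symplectic ellipsoid. It meets the axis $\{z_2=0\}$ in a disc of area $a$ and the axis $\{z_1=0\}$ in a disc of area $b$. For the domain of our embeddings we always take $a\le b$, so that $\{z_1=0\}$ is its long axis. For $Y\subset\mathbb{C}^2$, let $\operatorname{SympEmb}(E(a,b),Y)$ be the space of injective maps $\psi\colon E(a,b)\to Y$, smooth up to the boundary, with $\psi^*\omega_{\mathrm{std}}=\omega_{\mathrm{std}}$. It carries the $C^\infty$-topology. Recall that a loop in a space is contractible if and only if it is freely homotopic to a constant loop.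

Consider the loop of linear symplectic maps
\begin{equation}\label{eq:loop}
\Phi_t(z_1,z_2)=\begin{cases}(e^{4\pi it}z_1,\,z_2), & t\in[0,\tfrac12],\\[2pt] (z_1,\,e^{-4\pi it}z_2), & t\in[\tfrac12,1],\end{cases}
\end{equation}
a full counterclockwise rotation of the $z_1$-plane followed by a full clockwise rotation of the $z_2$-plane. Each $\Phi_t$ lies in the torus $T^2$ of diagonal unitary matrices, which preserves every ellipsoid. So whenever $E(a,b)\subset E(c,d)$ we obtain a loop $\varphi_t=\Phi_t|_{E(a,b)}$ in $\operatorname{SympEmb}(E(a,b),E(c,d))$.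

The loop $\Phi_t$ is contractible in $U(2)\subset\mathrm{Sp}(4,\mathbb{R})$ (see Example~\ref{ex:rotation}), so the derivative of the embeddings at the origin detects nothing. Whether $\varphi_t$ contracts is a question about how much room the target leaves. A unitary contraction needs a lot of room. Along $\Phi_t$ the lower right matrix entry winds once around $0$, so every contraction in $U(2)$ passes through a matrix whose lower right entry vanishes. Such a matrix maps the axis $\{z_1=0\}$ onto the axis $\{z_2=0\}$, and it can map $E(a,b)$ into $E(c,d)$ only if $b\le c$. One may therefore guess that $\varphi_t$ is contractible exactly when $b\le\min(c,d)$. We take the following two known results, and the question that they leave, from Munteanu's paper~\cite{Mun}.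

\begin{theorem}[Known results]\label{thm:known}
Let $0<a\le b$.
\begin{enumerate}
\item[(K1)] If $a<c<b<d$ and $c<2a$, then $\{\varphi_t\}$ is noncontractible in $\operatorname{SympEmb}(E(a,b),E(c,d))$.
\item[(K2)] If $\max(a,b)\le\min(c,d)$, then $\{\varphi_t\}$ is contractible in $\operatorname{SympEmb}(E(a,b),E(c,d))$.
\end{enumerate}
\end{theorem}

Both statements agree with the guess. The question is whether $\{\varphi_t\}$ is contractible when $2a<c<b<d$. It is, so the guess is wrong and the condition $c<2a$ in (K1) marks a real threshold.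

\begin{theorem}\label{thm:main}
Let $0<a\le b<d$ and $2a<c\le d$. Then $\{\varphi_t\}$ is contractible in $\operatorname{SympEmb}(E(a,b),\operatorname{int}E(c,d))$, hence in $\operatorname{SympEmb}(E(a,b),E(c,d))$. In particular this holds if $2a<c<b<d$.
\end{theorem}

\begin{theorem}[Open target]\label{thm:open}
Let $0<a\le b$, $a<c$ and $b<d$. Then $\{\varphi_t\}$ is contractible in $\operatorname{SympEmb}(E(a,b),\operatorname{int}E(c,d))$ if and only if $\min(c,d)>\min(2a,b)$.
\end{theorem}

\begin{corollary}\label{cor:mn}
Under the hypotheses of Theorem~\ref{thm:main}, let $(m,n)\in\mathbb{Z}^2$. The loop $\theta\mapsto\operatorname{diag}(e^{im\theta},e^{in\theta})|_{E(a,b)}$, $\theta\in[0,2\pi]$, is contractible in $\operatorname{SympEmb}(E(a,b),E(c,d))$ if and only if $m+n=0$.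
\end{corollary}

Theorem~\ref{thm:main} and Corollary~\ref{cor:mn} do not depend on Theorem~\ref{thm:known}. The ``only if'' part of Theorem~\ref{thm:open} is deduced from (K1).

\begin{remark}[Closed target]\label{rem:closed}
Let $a\le b<d$ and $a<c\le d$. The loop is contractible in $\operatorname{SympEmb}(E(a,b),E(c,d))$ if $b\le c$ by (K2) and if $c>2a$ by Theorem~\ref{thm:main}, and it is noncontractible if $c<\min(2a,b)$ by (K1). This leaves only the case $c=2a<b$. There Theorem~\ref{thm:open} shows that any contraction would have to use embeddings whose image touches $\partial E(c,d)$. We do not settle whether such a contraction exists.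
\end{remark}

Section~\ref{sec:intertwine} reduces Theorem~\ref{thm:main} to the construction of one path of embeddings and explains where the number $2a$ comes from. Section~\ref{sec:toric} collects the tools from toric K\"ahler geometry, Section~\ref{sec:poles} constructs a family of potentials, and Section~\ref{sec:embeddings} turns it into the path. Theorem~\ref{thm:open} and Corollary~\ref{cor:mn} are proved in Section~\ref{sec:consequences}.

\section{Contractions from intertwining embeddings}\label{sec:intertwine}

A contraction of a loop is a two-parameter family of embeddings. Symmetry reduces it to a one-parameter family. For an integer $k\ge0$ let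
\[
A^k_\theta=\operatorname{diag}(e^{i(k+1)\theta},e^{ik\theta}),\qquad B^k_\theta=\operatorname{diag}(e^{ik\theta},e^{i(k+1)\theta}),\qquad\theta\in\mathbb{R}/2\pi\mathbb{Z},
\]
so that $(B^k_\theta)^{-1}A^k_\theta=\operatorname{diag}(e^{i\theta},e^{-i\theta})$. An embedding $e$ \emph{intertwines} $A^k$ and $B^k$ if $e\circ A^k_\theta=B^k_\theta\circ e$ for all $\theta$. Let $\iota$ denote the inclusion of $E(a,b)$.

\begin{lemma}\label{lem:trick}
Let $Y$ be $E(c,d)$ or $\operatorname{int}E(c,d)$, with $E(a,b)\subset Y$. Suppose that $e_\tau$, $\tau\in[0,1]$, is a path in $\operatorname{SympEmb}(E(a,b),Y)$ such that $e_0=\iota$ and $e_1$ intertwines $A^k$ and $B^k$. Then $\{\varphi_t\}$ and all the loops $\theta\mapsto\operatorname{diag}(e^{im\theta},e^{-im\theta})|_{E(a,b)}$, $m\in\mathbb{Z}$, are contractible in $\operatorname{SympEmb}(E(a,b),Y)$.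
\end{lemma}

\begin{proof}
Since $T^2$ preserves $E(a,b)$ and $Y$, the formula $H(\tau,\theta)=(B^k_{m\theta})^{-1}\circ e_\tau\circ A^k_{m\theta}$ defines a continuous map $[0,1]\times\mathbb{R}/2\pi\mathbb{Z}\to\operatorname{SympEmb}(E(a,b),Y)$. It satisfies $H(0,\theta)=\operatorname{diag}(e^{im\theta},e^{-im\theta})|_{E(a,b)}$ and $H(1,\theta)=e_1$, so it is a free homotopy to a constant loop. For $\varphi_t$, write $\Phi_t=\operatorname{diag}(e^{i\alpha(t)},e^{-i\beta(t)})$ with $\alpha(t)=2\pi\min(2t,1)$ and $\beta(t)=2\pi\max(2t-1,0)$. Both functions run from $0$ to $2\pi$. Interpolating each of them linearly to $2\pi t$ gives a homotopy of loops in $T^2$ from $\Phi_t$ to $\operatorname{diag}(e^{2\pi it},e^{-2\pi it})$, and its restriction to $E(a,b)$ reduces the claim to the case $m=1$.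
\end{proof}

\begin{example}[Round targets]\label{ex:rotation}
Let
\[
R_\tau=\begin{pmatrix}\cos\frac{\pi\tau}2&\sin\frac{\pi\tau}2\\[2pt]-\sin\frac{\pi\tau}2&\cos\frac{\pi\tau}2\end{pmatrix}\in U(2)
\]
and $e_\tau=R_\tau^{-1}|_{E(a,b)}$. Then $e_0=\iota$, and the swap $e_1(z)=(-z_2,z_1)$ satisfies $e_1(e^{i\theta}z_1,z_2)=(-z_2,e^{i\theta}z_1)$; that is, it intertwines $A^0$ and $B^0$. All $e_\tau$ map into the ball $E(b,b)$. Lemma~\ref{lem:trick} therefore contracts $\{\varphi_t\}$ in every target $Y\supset E(b,b)$, through restrictions of the unitary maps $(B^0_\theta)^{-1}R_\tau^{-1}A^0_\theta$. This is (K2).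
\end{example}

If $c<b$, the swap does not fit into $E(c,d)$. The next lemma, which is not needed for the proofs, shows which weights can still work and what they cost.

\begin{lemma}\label{lem:obstructions}
Let $a\le b$ and let $e\in\operatorname{SympEmb}(E(a,b),E(c,d))$ intertwine $A^k$ and $B^k$.
\begin{enumerate}
\item[(a)] If $k\ne1$, then $b\le c$.
\item[(b)] If $k=1$, then $e$ maps $E(h/2,h)$ onto $E(h,h/2)$, where $h=\min(2a,b)$. Hence $\min(2a,b)\le c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $k\neq1$, there is a $\theta$ with $e^{ik\theta}=1\ne e^{i\theta}$. Then $A^k_\theta=\operatorname{diag}(e^{i\theta},1)$ has fixed set $\{z_1=0\}$ and $B^k_\theta=\operatorname{diag}(1,e^{i\theta})$ has fixed set $\{w_2=0\}$. So $e$ maps the disc of area $b$ in $\{z_1=0\}$ injectively into the disc of area $c$ in $\{w_2=0\}$, and it preserves area because $e^*\omega_{\mathrm{std}}=\omega_{\mathrm{std}}$.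

(b) The origin is the only point fixed by all $A^1_\theta$ and the only point fixed by all $B^1_\theta$, so $e(0)=0$. In polar coordinates $\omega_{\mathrm{std}}=\frac1{2\pi}\sum d\mu_j\wedge d\theta_j$, so the generators $X_A,X_B$ of the two actions satisfy $\iota_{X_A}\omega_{\mathrm{std}}=-\frac1{2\pi}dH_A$ and $\iota_{X_B}\omega_{\mathrm{std}}=-\frac1{2\pi}dH_B$ with $H_A=2\mu_1+\mu_2$ and $H_B=\mu_1+2\mu_2$. Since $e$ is symplectic and carries $X_A$ to $X_B$, we get $d(H_B\circ e)=dH_A$, and so $H_B\circ e=H_A$. For $0<h'\le h$ the level $\{H_A=h'\}=\partial E(h'/2,h')$ lies in $E(a,b)$. The map $e$ immerses this closed $3$-manifold into the connected $3$-manifold $\{H_B=h'\}=\partial E(h',h'/2)$, so the image is open, closed, and hence everything. Thus $E(h,h/2)\subset E(c,d)$, which forces $h\le c$.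
\end{proof}

So when $c<b$ only $k=1$ survives, and it requires $2a\le c$; see Figure~\ref{fig:triangles}. From now on we write
\[
A_\theta=\operatorname{diag}(e^{2i\theta},e^{i\theta}),\qquad B_\theta=\operatorname{diag}(e^{i\theta},e^{2i\theta}).
\]
Theorem~\ref{thm:main} follows from Lemma~\ref{lem:trick} and the following statement, because a smooth map $[0,1]\times E(a,b)\to\mathbb{C}^2$ is a continuous path in the $C^\infty$-topology.

\begin{proposition}\label{prop:path}
Let $0<a\le b<d$ and $2a<c\le d$. There is a smooth map $(\tau,z)\mapsto e_\tau(z)$ from $[0,1]\times E(a,b)$ to $\operatorname{int}E(c,d)$ such that each $e_\tau$ is a symplectic embedding, $e_0=\iota$, and $e_1\circ A_\theta=B_\theta\circ e_1$ for all $\theta$.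
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!25] (0,0)--(2,0)--(0,1)--cycle;
\draw[->] (0,0)--(3.6,0) node[right] {$\mu_1$};
\draw[->] (0,0)--(0,4.1) node[above] {$\mu_2$};
\draw[very thick] (2.5,0)--(0,3.6);
\draw (1,0)--(0,3);
\draw[dashed] (3,0)--(0,1);
\node[below] at (1,0) {$a$};
\node[below] at (2,0) {$2a$};
\node[below] at (2.5,0) {$c$};
\node[below] at (3,0) {$b$};
\node[left] at (0,1) {$a$};
\node[left] at (0,3) {$b$};
\node[left] at (0,3.6) {$d$};
\end{tikzpicture}
\caption{Images of ellipsoids under $\mu=(\pi|z_1|^2,\pi|z_2|^2)$ when $2a<c<b<d$; each is a triangle with a vertex at the origin. Thick edge: the target $E(c,d)$. Thin edge: the domain $E(a,b)$. Dashed edge: the swapped domain $E(b,a)$, which does not fit into the target. Shaded: $E(2a,a)$, which is covered by every embedding of $E(a,b)$ intertwining the circle actions of weights $(2,1)$ and $(1,2)$, and which does fit.}\label{fig:triangles}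
\end{figure}

What the weights $(1,2)$ offer is a resonance: the functions $w_2$ and $w_1^2$ have the same weight under $B_\theta$. Hence, besides the swap, there is a nonlinear holomorphic intertwiner, the polynomial automorphism $F_1(w)=(w_2-w_1^2,-w_1)$, for which
\begin{equation}\label{eq:equivariance}
F_1(B_\theta w)=(e^{2i\theta}w_2-e^{2i\theta}w_1^2,\,-e^{i\theta}w_1)=A_\theta F_1(w).
\end{equation}
Its inverse sends the long axis $\{z_1=0\}$ to the conic $\{w_2=w_1^2\}$ instead of the short axis $\{w_2=0\}$ of the target. The area of the disc $\{(\zeta,\zeta^2):|\zeta|\le r\}$ is $\pi r^2+2\pi r^4$, the value of $\mu_1+2\mu_2$ on its boundary, so part of it is stored in the $w_2$-direction, where the target is long.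

We join the identity to $F_1$ by the automorphisms
\begin{equation}\label{eq:F}
F_\tau(w)=R_\tau\,(w_1,\;w_2-\tau w_1^2),\qquad\tau\in[0,1],
\end{equation}
with $R_\tau$ as in Example~\ref{ex:rotation}. They fix $0$, and both $F_\tau(w)$ and $F_\tau^{-1}(z)$ are smooth in all variables including $\tau$, since the inverse of $w\mapsto(w_1,w_2-\tau w_1^2)$ is $w\mapsto(w_1,w_2+\tau w_1^2)$. The first component of $F_\tau$ is
\begin{equation}\label{eq:y}
y_\tau(w)=\cos\tfrac{\pi\tau}2\cdot w_1+\sin\tfrac{\pi\tau}2\cdot(w_2-\tau w_1^2),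
\end{equation}
and the curve $\{y_\tau=0\}$ moves from the line $\{w_1=0\}$ to the conic. We write $w$ for the coordinate on the source of $F_\tau$, which will model the target ellipsoid, and $z=F_\tau(w)$ for the coordinate that will model the domain ellipsoid.

The difficulty is that $F_\tau^{-1}$ is holomorphic but not symplectic. We keep the map and change the symplectic form: we look for K\"ahler forms on $\mathbb{C}^2$ that are the pullback by $F_\tau$ of a model of $E(a,b)$ near the origin, and a fixed model of $\operatorname{int}E(c,d)$ near infinity. The gain is that K\"ahler potentials form a convex set. Convexity lets us patch local constructions in $\tau$, and it lets us apply Moser's method to return to the fixed model.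

\section{Toric K\"ahler potentials}\label{sec:toric}

\subsection{Conventions and a one-dimensional model}

Let $J$ be the standard complex structure. For a smooth real function $h$ on an open subset of $\mathbb{C}^2$ put $d^ch=-dh\circ J$ and $\omega_h=\frac1{2\pi}dd^ch$. Then $dd^ch(v,Jv)=4\sum h_{z_j\bar z_k}v_j\bar v_k$, four times the Levi form; it is the Laplacian at $\zeta=0$ of $\zeta\mapsto h(z+\zeta v)$. The function $h$ is \emph{plurisubharmonic} (psh) if the Levi form is positive semidefinite everywhere and \emph{strictly psh} if it is positive definite everywhere. All psh functions in this paper are smooth. If $h$ is strictly psh, then $\omega_h$ is closed and nondegenerate, so symplectic. If $G$ is holomorphic, then $G^*d^ch=d^c(h\circ G)$ and $G^*\omega_h=\omega_{h\circ G}$. Hence $h\circ G$ is psh if $h$ is, and strictly psh if $h$ is strictly psh and $G$ is a biholomorphism. The function $\log(1+|z|^2)$ is strictly psh on $\mathbb{C}^2$: its Levi form is $\big((1+|z|^2)|v|^2-|\langle v,z\rangle|^2\big)/(1+|z|^2)^2$.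

On $(\mathbb{C}^*)^2$ write $z_j=e^{\xi_j+i\theta_j}$. For $T^2$-invariant $h$ let $\nabla h=(h_{\xi_1},h_{\xi_2})$ be the \emph{logarithmic gradient}. Since $h_{\xi_j}=x_jh_{x_j}+y_jh_{y_j}$, it extends smoothly over the axes. In the holomorphic coordinates $\xi_j+i\theta_j$ we have $J\partial_{\xi_j}=\partial_{\theta_j}$, so
\begin{equation}\label{eq:toric}
d^ch=\sum_j h_{\xi_j}\,d\theta_j,\qquad\omega_h=\frac1{2\pi}\sum_j d(h_{\xi_j})\wedge d\theta_j,\qquad\omega_{\mathrm{std}}=\frac1{2\pi}\sum_jd\mu_j\wedge d\theta_j .
\end{equation}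
In these coordinates the Levi matrix of $h$ is $\frac14\operatorname{Hess}_\xi h$. So on $(\mathbb{C}^*)^2$, $h$ is psh (strictly psh) if and only if $\operatorname{Hess}_\xi h$ is positive semidefinite (definite).

\begin{example}[Holes and poles in dimension one]\label{ex:oned}
Let $h=h(\xi)$ be a rotation-invariant function on $\mathbb{C}^*$ with $h''>0$, whose slope $h'$ tends to $\alpha>0$ as $\xi\to-\infty$ and to $\gamma<\infty$ as $\xi\to+\infty$. By the one-variable version of \eqref{eq:toric}, the map $e^{\xi+i\theta}\mapsto\sqrt{h'(\xi)/\pi}\,e^{i\theta}$ takes $\omega_h$ to the standard area form on the annulus $\{\alpha<\pi|z|^2<\gamma\}$. So a logarithmic pole of slope $\alpha$ at the origin is a hole of area $\alpha$, and logarithmic growth of slope $\gamma$ is an outer boundary enclosing area $\gamma$. Convexity forces $\alpha<\gamma$, and $h=\alpha\xi+(\gamma-\alpha)\log(1+e^\xi)$ shows that nothing else is required. The inclusion of the disc of area $\alpha$ into the disc of area $\gamma$ is thus encoded by a single strictly subharmonic function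 with prescribed behavior at $0$ and at $\infty$.
\end{example}

In dimension two we need the analog of the map in this example, the analog of $\alpha\log|z|$ for an ellipsoid, and a way to glue potentials.

\subsection{From potentials to domains in $\mathbb{C}^2$}

\begin{lemma}\label{lem:Pi}
Let $p$ be a $T^2$-invariant strictly psh function on $\mathbb{C}^2$. There is a $T^2$-equivariant diffeomorphism $\Pi_p$ of $\mathbb{C}^2$ onto an open subset of $\mathbb{C}^2$, of the form $\Pi_p(z)=(\rho_1(z)z_1,\rho_2(z)z_2)$ with $\rho_j>0$, such that $\mu\circ\Pi_p=\nabla p$ and $\Pi_p^*\omega_{\mathrm{std}}=\omega_p$.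
\end{lemma}

\begin{proof}
Let $\Delta_j$ be the Laplacian in the variable $z_j$; then $\Delta_jp$ is positive and $T^2$-invariant. Green's formula on the disc of radius $|z_1|$ and the substitution $\zeta=z_1\eta$ give
\[
p_{\xi_1}(z)=\frac1{2\pi}\int_{|\zeta|\le|z_1|}\Delta_1p(\zeta,z_2)\,dA(\zeta)=\pi|z_1|^2\rho_1(z)^2,\qquad\rho_1(z)^2:=\frac1{2\pi^2}\int_{|\eta|\le1}\Delta_1p(z_1\eta,z_2)\,dA(\eta).
\]
The last integral is a smooth, positive, $T^2$-invariant function on $\mathbb{C}^2$. Define $\rho_2$ with the roles of the variables exchanged. Then $\Pi_p$ is smooth and equivariant, and $\mu\circ\Pi_p=\nabla p$. It preserves the arguments $\theta_j$, so \eqref{eq:toric} gives $\Pi_p^*\omega_{\mathrm{std}}=\omega_p$ on $(\mathbb{C}^*)^2$, and everywhere by continuity. As $\omega_p$ is nondegenerate, $\Pi_p$ is a local diffeomorphism.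

It remains to prove injectivity. The map $\Pi_p$ preserves the set of vanishing coordinates and the arguments of the others, so it suffices to recover the moduli from $\nabla p$. On $(\mathbb{C}^*)^2$, if $\xi\ne\xi'$, then $\langle\nabla p(\xi')-\nabla p(\xi),\xi'-\xi\rangle$ is the integral over the segment from $\xi$ to $\xi'$ of $\operatorname{Hess}_\xi p\,(\xi'-\xi,\xi'-\xi)>0$, so $\nabla p(\xi)\neq\nabla p(\xi')$. On the punctured $z_j$-axis, $p_{\xi_j}$ is strictly increasing in $\xi_j$ because $p_{\xi_j\xi_j}=|z_j|^2\Delta_jp>0$.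
\end{proof}

Note that $\Pi_p(z)\in E(\alpha,\beta)$ if and only if $p_{\xi_1}(z)/\alpha+p_{\xi_2}(z)/\beta\le1$.

\subsection{Gauges}

The function that plays the role of $\alpha\log|z|$ for $E(\alpha,\beta)$ should have logarithmic gradient on the segment $\{x_1/\alpha+x_2/\beta=1,\ x_j\ge0\}$, which is $\mu(\partial E(\alpha,\beta))$. The function $\max(\alpha\log|z_1|,\beta\log|z_2|)$ has gradient $(\alpha,0)$ or $(0,\beta)$ where it is smooth; we use a smooth substitute. For $\alpha,\beta>0$ and $z\ne0$ define $N_{\alpha,\beta}(z)=N$ by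
\begin{equation}\label{eq:gauge}
|z_1|^2e^{-2N/\alpha}+|z_2|^2e^{-2N/\beta}=1 .
\end{equation}
The left side decreases from $\infty$ to $0$ as $N$ runs through $\mathbb{R}$, with negative derivative. So $N_{\alpha,\beta}$ is well defined, $T^2$-invariant, and smooth on $\mathbb{C}^2\setminus0$ by the implicit function theorem.

\begin{lemma}\label{lem:gauge}
Let $N=N_{\alpha,\beta}$.
\begin{enumerate}
\item[(i)] There is a constant $C$ with $\max(\alpha\log|z_1|,\beta\log|z_2|)\le N\le\max(\alpha\log|z_1|,\beta\log|z_2|)+C$.
\item[(ii)] $N_{\xi_1}/\alpha+N_{\xi_2}/\beta=1$ on $\mathbb{C}^2\setminus0$.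
\item[(iii)] $N$ is psh, and $\psi(N)$ is strictly psh on $\mathbb{C}^2\setminus0$ whenever $\psi\colon\mathbb{R}\to\mathbb{R}$ is smooth with $\psi'>0$ and $\psi''>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\eta_1,\eta_2\ge0$ be the two summands in \eqref{eq:gauge}. Both are at most $1$, which gives the lower bound in (i). One of them is at least $\frac12$, which gives the upper bound with $C=\frac12\max(\alpha,\beta)\log2$.

On $(\mathbb{C}^*)^2$ let a prime denote the derivative along a line $t\mapsto\xi+tv$ with $v\ne0$, and put $x_1=v_1-N'/\alpha$, $x_2=v_2-N'/\beta$. Then $\eta_j'=2\eta_jx_j$, and differentiating $\eta_1+\eta_2=1$ once and twice gives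
\[
\eta_1x_1+\eta_2x_2=0,\qquad\Big(\frac{\eta_1}\alpha+\frac{\eta_2}\beta\Big)N''=2\big(\eta_1x_1^2+\eta_2x_2^2\big).
\]
The first identity says $\nabla N=(\eta_1,\eta_2)/(\eta_1/\alpha+\eta_2/\beta)$, which proves (ii) on $(\mathbb{C}^*)^2$ and, by continuity, on the axes. The second gives $N''\ge0$, so $N$ is psh on $(\mathbb{C}^*)^2$, and on the axes by continuity of the Levi form. Next, $\psi(N)''=\psi'N''+\psi''(N')^2\ge0$. Equality would force $x_1=x_2=0$ and $N'=0$, that is, $v=0$. So $\psi(N)$ is strictly psh on $(\mathbb{C}^*)^2$.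

Strictness does not pass to the limit, so we compute the Levi matrix of $h=\psi(N)$ at a point $(z_1,0)$ with $z_1\ne0$. Invariance under rotation of $z_2$ gives $h_{\bar z_2}(\cdot,0)=0$, so the off-diagonal entries vanish. On the axis $h=\psi(\alpha\xi_1)$, so $4|z_1|^2h_{z_1\bar z_1}=\alpha^2\psi''>0$. By the implicit function theorem applied to \eqref{eq:gauge}, near this point $N$ is a smooth function of $|z_1|^2$ and $s=|z_2|^2$, and differentiating in $s$ at $s=0$ gives $N_s=\frac\alpha2e^{-2N/\beta}>0$. Hence $h_{z_2\bar z_2}=\psi'N_s>0$. On the other axis the computation is the same with $(z_1,\alpha)$ and $(z_2,\beta)$ exchanged.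
\end{proof}

By (i), $N\to-\infty$ at $0$ and $N\to+\infty$ at $\infty$; the sets $\{N\le-R\}\cup\{0\}$ are compact neighborhoods of $0$ that shrink to $0$ as $R\to\infty$. By (ii), $\nabla\psi(N)$ lies on the line $x_1/\alpha+x_2/\beta=\psi'(N)$. As in Example~\ref{ex:oned}, a pole $\psi(N)$ with $\psi'>1$ describes a region outside $E(\alpha,\beta)$, and a function $\psi(N)$ with $\psi'<1$ describes a region inside it.

\subsection{The regularized maximum}

Let $m$ be the convolution of $|t|$ with a smooth even probability density supported in $[-\frac12,\frac12]$. Then $m$ is smooth and convex, $|m'|\le1$, $m(t)\ge|t|$, and $m(t)=|t|$ for $|t|\ge\frac12$. Put $M(x,y)=\frac{x+y}2+m\big(\frac{x-y}2\big)$. Then $M\ge\max$, with equality if $|x-y|\ge1$. For smooth functions $h_1,h_2$, with $\delta=\frac{h_1-h_2}2$ and $m',m''$ evaluated at $\delta$,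
\[
dM(h_1,h_2)=\tfrac{1+m'}2\,dh_1+\tfrac{1-m'}2\,dh_2,\qquad
dd^cM(h_1,h_2)=\tfrac{1+m'}2\,dd^ch_1+\tfrac{1-m'}2\,dd^ch_2+m''\,d\delta\wedge d^c\delta .
\]
Since $(d\delta\wedge d^c\delta)(v,Jv)=d\delta(v)^2+d\delta(Jv)^2\ge0$, the function $M(h_1,h_2)$ is psh if $h_1,h_2$ are psh and strictly psh if both are strictly psh. For $T^2$-invariant $h_1,h_2$, the gradient $\nabla M(h_1,h_2)$ is at each point a convex combination of $\nabla h_1$ and $\nabla h_2$.

\section{Potentials with a prescribed pole}\label{sec:poles}

In this section and the next, $0<a\le b<d$ and $2a<c\le d$. We write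
\[
N=N_{a,b},\qquad N_\infty=N_{c,d},\qquad\Lambda=\min\Big(\frac c{2a},\frac db\Big)>1,
\]
and $C$ denotes a constant that may change from line to line. Lemma~\ref{lem:gauge}(i) gives $|z_1|\le e^{N/a}$, $|z_2|\le e^{N/b}$, $|w_1|\le e^{N_\infty/c}$ and $|w_2|\le e^{N_\infty/d}$. Using $a\le b$ and $c\le d$ we obtain
\begin{equation}\label{eq:sizes}
\begin{aligned}
|z|^2&\le2e^{2N(z)/b}&&\text{where }N\le0,\\
1+|z|^2&\le3e^{2N(z)/a}&&\text{where }N\ge0,\\
1+|w|^2&\le3e^{2N_\infty(w)/c}&&\text{where }N_\infty\ge0 .
\end{aligned}
\end{equation}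
Let $f(n)=n+\log(1+e^n)$. It satisfies
\begin{equation}\label{eq:f}
1<f'<2,\qquad f''>0,\qquad f(n)\ge\max(n,2n),\qquad f(n)\to-\infty\ \text{ as }n\to-\infty .
\end{equation}
So $f(N)$ describes a region outside $E(a,b)$ and $\frac12f(N_\infty)$ a region inside $E(c,d)$.

\subsection{The model of the target and the sets $\mathcal{U}(F)$}

Define
\[
q=M\Big(\tfrac12f(N_\infty),\ \tfrac c2\log(1+|w|^2)\Big).
\]
Near $0$ the first entry tends to $-\infty$, so $q=\frac c2\log(1+|w|^2)$ there. Thus $q$ extends to a $T^2$-invariant strictly psh function on $\mathbb{C}^2$, and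
\begin{equation}\label{eq:q}
q\ge N_\infty\ \text{ on }\mathbb{C}^2\setminus0,\qquad\Pi_q(\mathbb{C}^2)\subset\operatorname{int}E(c,d).
\end{equation}
The first claim follows from $M\ge\max$ and $f(n)\ge2n$. For the second, $\nabla q$ is a convex combination of $\frac12f'(N_\infty)\nabla N_\infty$ and $c\,(|w_1|^2,|w_2|^2)/(1+|w|^2)$, and equals the latter near $0$. The linear function $x_1/c+x_2/d$ takes the value $\frac12f'<1$ on the first vector and, since $c\le d$, a value at most $|w|^2/(1+|w|^2)<1$ on the second.

\begin{definition}\label{def:U}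
Let $F$ be a polynomial automorphism of $\mathbb{C}^2$ with $F(0)=0$. We denote by $\mathcal{U}(F)$ the set of strictly psh functions $u$ on $\mathbb{C}^2\setminus0$ such that $u=f(N\circ F)$ on a punctured neighborhood of $0$ and $u=q$ outside a bounded set.
\end{definition}

The set $\mathcal{U}(F)$ is convex. The function $f(N\circ F)$ is strictly psh on $\mathbb{C}^2\setminus0$ by Lemma~\ref{lem:gauge}(iii). The sets $\{N\circ F<-R\}$ are bounded punctured neighborhoods of $0$ that shrink to $0$, so for $u\in\mathcal{U}(F)$ there is an $R$ with $u=f(N\circ F)$ on $\{N\circ F<-R\}$.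

\subsection{A witness}

An element of $\mathcal{U}(F)$ must interpolate between two given functions. The regularized maximum does this, provided that there is a third psh function, a \emph{witness}, that is more singular than $N\circ F$ at $0$ by a definite factor and grows no faster than $N_\infty$. In Example~\ref{ex:oned} the witness is $\gamma\log|w|$, and the factor is $\gamma/\alpha$. In dimension two we build it from logarithms of two polynomials. The growth condition allows the coefficient $d$ for $\log|w_2|$. For a quadratic polynomial $y$, which may grow like $|w_1|^2$, it allows the coefficient $c/2$ for $\log|y|$. At the origin these coefficients have to beat $b$ and $a$. This is the only place where the inequalities $b<d$ and $2a<c$ enter, and the factor $2$ is the degree of the conic.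

\begin{lemma}\label{lem:witness}
Let $F=(y,k)$ be a polynomial automorphism of $\mathbb{C}^2$ with $F(0)=0$ and $\deg y\le2$, such that $y$ does not vanish identically on the axis $\{w_2=0\}$. Then there is a psh function $u_0$ on $\mathbb{C}^2\setminus0$ with
\begin{equation}\label{eq:witness}
u_0\le\Lambda\,N\circ F+C\ \text{ near }0,\qquad u_0\le N_\infty+C\ \text{ near }\infty .
\end{equation}
If $0$ is the only common zero of $y$ and $w_2$, one can take $u_0=N_{c/2,\,d}(y,w_2)$.
\end{lemma}

\begin{proof}
The polynomial $y(\cdot,0)$ is nonzero, has degree at most $2$ and vanishes at $0$. So the holomorphic map $(y,w_2)$ vanishes at $0$ and at no more than one other point $w^*$. Off these points $h=N_{c/2,\,d}(y,w_2)$ is psh. By Lemma~\ref{lem:gauge}(i), $h\le\max(\frac c2\log|y|,\,d\log|w_2|)+C$, so it suffices to bound these two terms.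

\emph{Near $0$.} Let $z=F(w)$ and $n=N(z)<0$. Since $y=z_1$, we have $\frac c2\log|y|\le\frac c{2a}n\le\Lambda n$. Since $F^{-1}$ is smooth and fixes $0$, we have $|w_2|\le C|z|\le Ce^{n/b}$ by \eqref{eq:sizes}, so $d\log|w_2|\le\frac dbn+C\le\Lambda n+C$.

\emph{Near $\infty$.} Let $n=N_\infty(w)\ge0$. Then $|y|\le C(1+|w|^2)\le Ce^{2n/c}$ by \eqref{eq:sizes}, so $\frac c2\log|y|\le n+C$. Also $d\log|w_2|\le n$.

If there is no point $w^*$, take $u_0=h$. Otherwise $h\to-\infty$ at $w^*$, and we cut off this second pole. Choose a closed ball $D$ centered at $w^*$ with $0\notin D$, and $L$ with $h>-L+1$ on $\partial D$. Let $u_0=M(h,-L)$ on $D\setminus w^*$ and $u_0=h$ outside $D$. Then $u_0=h$ near $\partial D$ and $u_0=-L$ near $w^*$, so $u_0$ extends to a psh function on $\mathbb{C}^2\setminus0$ that equals $h$ near $0$ and near $\infty$.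
\end{proof}

Every $F_\tau$ satisfies the hypotheses: by \eqref{eq:y}, $y_\tau(w_1,0)=\cos\frac{\pi\tau}2\,w_1-\tau\sin\frac{\pi\tau}2\,w_1^2$, and the first coefficient vanishes only at $\tau=1$, where the second is $-1$. For $\tau=0$ and $\tau=1$ this polynomial is $w_1$ and $-w_1^2$, so the witness is $N_{c/2,d}(w_1,w_2)$ and $N_{c/2,d}(w_2-w_1^2,w_2)$, respectively. The first is $T^2$-invariant. The second is $B_\theta$-invariant, because $B_\theta$ multiplies both entries by $e^{2i\theta}$.

\begin{remark}\label{rem:swap}
Without the quadratic term, the path $R_\tau$ satisfies the hypotheses of Lemma~\ref{lem:witness} for $\tau<1$ but ends at $R_1(w)=(w_2,-w_1)$, whose first component vanishes on $\{w_2=0\}$. The method must fail there when $c<b$: the inverse of $R_1$ intertwines $A^0$ and $B^0$, so the construction of Section~\ref{sec:embeddings}, applied to a $T^2$-invariant element of $\mathcal{U}(R_1)$, would give an embedding excluded by Lemma~\ref{lem:obstructions}(a).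
\end{remark}

\begin{lemma}\label{lem:nonempty}
Let $F$ and $u_0$ be as in Lemma~\ref{lem:witness}. Then $\mathcal{U}(F)$ is nonempty. If $u_0$ and $N\circ F$ are invariant under a subgroup $G\subset T^2$, then $\mathcal{U}(F)$ contains a $G$-invariant function.
\end{lemma}

\begin{proof}
The witness is neither strictly psh nor strictly slower than $q$ at infinity. We spend part of the factor $\Lambda>1$ to repair both defects. Choose $\sigma$ with $1/\Lambda<\sigma<1$ and $\delta>0$ with $\sigma+2\delta/c<1$, and let $v=\sigma u_0+\delta\log(1+|w|^2)$, which is strictly psh on $\mathbb{C}^2\setminus0$. By \eqref{eq:f}, \eqref{eq:witness}, \eqref{eq:q} and \eqref{eq:sizes},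
\[
\begin{aligned}
f(N\circ F)-v&\ge(1-\sigma\Lambda)\,N\circ F-C&&\longrightarrow+\infty\quad\text{at }0,\\
q-v&\ge(1-\sigma-2\delta/c)\,N_\infty-C&&\longrightarrow+\infty\quad\text{at }\infty .
\end{aligned}
\]
Choose $L$ so large that $v+L>f(N\circ F)+1$ on $\{\frac12\le|w|\le1\}$ and $v+L>q+1$ on $\{1\le|w|\le2\}$. Put
\[
u=M\big(f(N\circ F),\,v+L\big)\ \text{ for }0<|w|\le1,\qquad u=M(v+L,\,q)\ \text{ for }|w|\ge1 .
\]
On $\{\frac12\le|w|\le2\}$ this is $v+L$, so $u$ is smooth and strictly psh. By the two limits, $u=f(N\circ F)$ near $0$ and $u=q$ near $\infty$. All ingredients other than $u_0$ and $N\circ F$ are $T^2$-invariant, which gives the last statement.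
\end{proof}

\subsection{A smooth family}

The witness does not depend continuously on $\tau$ in any evident way: its second pole comes in from infinity at $\tau=0$ and merges with the origin at $\tau=1$. This does not matter. Each element of $\mathcal{U}(F_{\tau_0})$ extends to a family near $\tau_0$, and convexity patches the local families together.

\begin{proposition}\label{prop:family}
There are constants $R_0,r_0>0$ and a smooth function $(\tau,w)\mapsto u_\tau(w)$ on $[0,1]\times(\mathbb{C}^2\setminus0)$ such that
\begin{enumerate}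
\item[(a)] each $u_\tau$ is strictly psh;
\item[(b)] $u_\tau=f(N\circ F_\tau)$ on $\{N\circ F_\tau<-R_0\}$;
\item[(c)] $u_\tau=q$ on $\{|w|\ge r_0\}$;
\item[(d)] $u_0$ is $T^2$-invariant and $u_1$ is invariant under all $B_\theta$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use the following elementary fact twice: if $\Sigma$ is compact and an open subset of $[0,1]\times\Sigma$ contains $\{\tau_0\}\times\Sigma$, then it contains $I\times\Sigma$ for a neighborhood $I$ of $\tau_0$.

\emph{Local families.} Fix $\tau_0\in[0,1]$ and $u\in\mathcal{U}(F_{\tau_0})$, which exists by Lemmas~\ref{lem:witness} and~\ref{lem:nonempty}. Write $n_0=N\circ F_{\tau_0}$ and choose $R>0$ with $u=f(n_0)$ on $\{n_0<-R\}$. Let $\chi\colon\mathbb{R}\to[0,1]$ be smooth, equal to $1$ on $(-\infty,-R-2]$ and to $0$ on $[-R-1,\infty)$, and set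
\[
\tilde u_\tau=u+\chi(n_0)\,\big(f(N\circ F_\tau)-f(n_0)\big),
\]
a smooth function on $[0,1]\times(\mathbb{C}^2\setminus0)$ with $\tilde u_{\tau_0}=u$. On $\Omega=\{n_0<-R-2\}$ it equals $f(N\circ F_\tau)$, and on $\{n_0>-R-1\}$ it equals $u$. So it is strictly psh on these open sets, and it equals $q$ outside a bounded set independent of $\tau$. The shell $\Sigma=\{-R-2\le n_0\le-R-1\}$ is a compact subset of $\mathbb{C}^2\setminus0$. The condition that the Levi form of $\tilde u_\tau$ at $w$ be positive definite is open in $(\tau,w)$ and holds on $\{\tau_0\}\times\Sigma$, so it holds on $\Sigma$ for $\tau$ near $\tau_0$. Finally let $V=\{N\le-R-3\}\cup\{0\}$, which is compact. The condition $F_\tau^{-1}(z)\in\Omega\cup\{0\}$ is open in $(\tau,z)$ and holds on $\{\tau_0\}\times V$, so $\{N\circ F_\tau<-R-3\}\subset\Omega$ for $\tau$ near $\tau_0$. Hence (a), (b) and (c) hold for $\tilde u_\tau$ on a relatively open interval $I_{\tau_0}\ni\tau_0$, with $R+3$ in place of $R_0$ and a radius independent of $\tau\in I_{\tau_0}$.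

\emph{Patching.} For $\tau_0=0$ choose $u$ to be $T^2$-invariant, and for $\tau_0=1$ choose $u$ to be $B_\theta$-invariant. This is possible by Lemma~\ref{lem:nonempty}: the witnesses have these symmetries, $N\circ F_0=N$ is $T^2$-invariant, and $N\circ F_1\circ B_\theta=N\circ A_\theta\circ F_1=N\circ F_1$ by \eqref{eq:equivariance}. Shrink the intervals so that $0$ lies only in $I_0$ and $1$ lies only in $I_1$. Finitely many of them cover $[0,1]$; let $\tilde u^i_\tau$ be the corresponding families and $\beta_i(\tau)$ a subordinate smooth partition of unity. Put $u_\tau=\sum_i\beta_i(\tau)\tilde u^i_\tau$, and let $R_0$, $r_0$ be the maxima of the finitely many constants. Properties (a), (b) and (c) are preserved by convex combinations. At $\tau=0$ and $\tau=1$ the sum has a single nonzero term, which is the chosen invariant function.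
\end{proof}

\section{From potentials to embeddings}\label{sec:embeddings}

We prove Proposition~\ref{prop:path}. The pole of $u_\tau$ is a hole, and we fill it with the pullback by $F_\tau$ of a fixed model containing $E(a,b)$. The resulting K\"ahler form on $\mathbb{C}^2$ agrees with $\omega_q$ near infinity, and Moser's method identifies the two.

\subsection*{Step 1: the model of the domain}
Fix $R>R_0$. The function $f(N)-\frac a2\log(1+|z|^2)$ is bounded below on $\{N\ge-R\}$: on $\{N\ge0\}$ it is at least $-\frac a2\log3$ by \eqref{eq:f} and \eqref{eq:sizes}, and $\{-R\le N\le0\}$ is compact. So for $L$ large the function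
\[
p=M\Big(f(N),\ \tfrac a2\log(1+|z|^2)-L\Big)
\]
equals $f(N)$ on $\{N>-R\}$. Near $0$ it equals the second entry, since $f(N)\to-\infty$. Thus $p$ extends to a $T^2$-invariant strictly psh function on $\mathbb{C}^2$. Let $K=\Pi_p^{-1}(E(a,b))$. We claim that
\begin{equation}\label{eq:K}
K\subset\{N\le-R\}\cup\{0\},\qquad\Pi_p(K)=E(a,b).
\end{equation}
On $\{N>-R\}$ we have $p_{\xi_1}/a+p_{\xi_2}/b=f'(N)>1$, so this set is mapped outside $E(a,b)$, which is the first claim. Consequently $K$ is closed and bounded, so $\Pi_p(K)$ is compact. On the other hand $\Pi_p(K)=\Pi_p(\mathbb{C}^2)\cap E(a,b)$ is open in $E(a,b)$ and contains $0=\Pi_p(0)$. Since $E(a,b)$ is connected, the second claim follows.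

\subsection*{Step 2: filling the pole}
Define $\hat u_\tau$ on $\mathbb{C}^2$ by
\[
\hat u_\tau=u_\tau\ \text{ on }\{N\circ F_\tau>-R\},\qquad\hat u_\tau=p\circ F_\tau\ \text{ on }W_\tau:=\{N\circ F_\tau<-R_0\}\cup\{0\}.
\]
As $R>R_0$, these sets cover $\mathbb{C}^2$, and on the overlap both formulas give $f(N\circ F_\tau)$. The two conditions define open subsets of $[0,1]\times\mathbb{C}^2$, so $\hat u$ is smooth in $(\tau,w)$, and each $\hat u_\tau$ is strictly psh. The set of points $F_\tau^{-1}(z)$ with $\tau\in[0,1]$ and $z\in\{N\le-R\}\cup\{0\}$ is compact; enlarging $r_0$ so that it lies in $\{|w|<r_0\}$, we have $\hat u_\tau=q$ on $\{|w|\ge r_0\}$. The function $\hat u_0$ is $T^2$-invariant, and $\hat u_1$ is $B_\theta$-invariant because $p\circ F_1\circ B_\theta=p\circ A_\theta\circ F_1=p\circ F_1$.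

\subsection*{Step 3: Moser's method}
Let $v_\tau=q-\hat u_\tau$, which is supported in $\{|w|\le r_0\}$. For $s\in[0,1]$ the function $h_{\tau,s}=\hat u_\tau+sv_\tau=(1-s)\hat u_\tau+sq$ is strictly psh, so $\omega_{\tau,s}:=\omega_{h_{\tau,s}}$ is symplectic. Define $X_{\tau,s}$ by
\begin{equation}\label{eq:moser}
\iota_{X_{\tau,s}}\omega_{\tau,s}=-\frac1{2\pi}d^cv_\tau .
\end{equation}
This vector field is smooth in $(\tau,s,w)$ and supported in $\{|w|\le r_0\}$. Its flow in $s$ therefore exists for $s\in[0,1]$ and consists of diffeomorphisms $m_{\tau,s}$ of $\mathbb{C}^2$, smooth in $(\tau,s,w)$, with $m_{\tau,0}=\mathrm{id}$. By Cartan's formula for the closed forms $\omega_{\tau,s}$,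
\[
\frac d{ds}\,m_{\tau,s}^*\omega_{\tau,s}=m_{\tau,s}^*\Big(\frac1{2\pi}dd^cv_\tau+d\,\iota_{X_{\tau,s}}\omega_{\tau,s}\Big)=0 .
\]
So $m_\tau:=m_{\tau,1}$ satisfies $m_\tau^*\omega_q=\omega_{\hat u_\tau}$. If $G\in T^2$ preserves $\hat u_\tau$, then $G$ preserves $\omega_{\tau,s}$ and $d^cv_\tau$, being holomorphic and preserving $q$. It then preserves $X_{\tau,s}$, which is determined by \eqref{eq:moser}, and commutes with $m_{\tau,s}$. Thus $m_{0,s}$ commutes with $T^2$ and $m_1$ commutes with all $B_\theta$.

\subsection*{Step 4: the embeddings}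
By \eqref{eq:K} we may define
\[
e_\tau=\Pi_q\circ m_\tau\circ F_\tau^{-1}\circ\Pi_p^{-1}\big|_{E(a,b)} .
\]
This map is smooth in $(\tau,z)$, injective for each $\tau$, and takes values in $\operatorname{int}E(c,d)$ by \eqref{eq:q}. We have $(\Pi_q\circ m_\tau)^*\omega_{\mathrm{std}}=m_\tau^*\omega_q=\omega_{\hat u_\tau}$. On the open set $W_\tau$, which contains $F_\tau^{-1}(K)$, we have $\omega_{\hat u_\tau}=F_\tau^*\omega_p$. Hence $F_\tau^{-1}$ pulls $\omega_{\hat u_\tau}$ back to $\omega_p$ near $K$, and $\Pi_p^{-1}$ pulls $\omega_p$ back to $\omega_{\mathrm{std}}$. So $e_\tau^*\omega_{\mathrm{std}}=\omega_{\mathrm{std}}$.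

\subsection*{Step 5: $e_0$ is the inclusion}
Here $F_0=\mathrm{id}$; we drop the index $\tau=0$ from $h$, $v$ and $X$. The maps $m_{0,s}$ commute with $T^2$, so they preserve the set $(\mathbb{C}^*)^2$ of points with trivial stabilizer. There, writing $\nu^s=(\nu^s_1,\nu^s_2)=\nabla h_s$, equations \eqref{eq:toric} and \eqref{eq:moser} give
\[
\sum_j\big(d\nu^s_j(X_s)\,d\theta_j-d\theta_j(X_s)\,d\nu^s_j\big)=-\sum_jv_{\xi_j}\,d\theta_j .
\]
The forms $d\nu^s_1,d\nu^s_2,d\theta_1,d\theta_2$ are linearly independent because $\omega_{0,s}$ is nondegenerate. Therefore $d\theta_j(X_s)=0$ and $d\nu^s_j(X_s)=-v_{\xi_j}$. The first identity says that $m_{0,s}$ preserves arguments. The second, together with $\partial_s\nu^s_j=v_{\xi_j}$, gives $\frac d{ds}(\nu^s\circ m_{0,s})=0$, that is, $\nabla q\circ m_0=\nabla\hat u_0$. Now let $z\in E(a,b)\cap(\mathbb{C}^*)^2$ and $x=\Pi_p^{-1}(z)\in K\cap(\mathbb{C}^*)^2$. Since $\hat u_0=p$ near $K$,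
\[
\mu(e_0(z))=\nabla q(m_0(x))=\nabla\hat u_0(x)=\nabla p(x)=\mu(z).
\]
The maps $\Pi_p$, $m_0$ and $\Pi_q$ preserve arguments, so $e_0(z)=z$. Such points are dense in $E(a,b)$, hence $e_0=\iota$.

\subsection*{Step 6: $e_1$ intertwines}
The maps $\Pi_p$ and $\Pi_q$ are $T^2$-equivariant, $F_1^{-1}A_\theta=B_\theta F_1^{-1}$ by \eqref{eq:equivariance}, and $m_1$ commutes with $B_\theta$. Therefore
\[
e_1A_\theta=\Pi_q\,m_1\,F_1^{-1}A_\theta\,\Pi_p^{-1}=\Pi_q\,m_1B_\theta\,F_1^{-1}\,\Pi_p^{-1}=B_\theta\,e_1 .
\]
This proves Proposition~\ref{prop:path}, and with it Theorem~\ref{thm:main}.\hfill$\square$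

\section{The other torus loops and the sharp threshold}\label{sec:consequences}

\begin{proof}[Proof of Corollary~\ref{cor:mn}]
If $m+n=0$, the loop is contractible by Proposition~\ref{prop:path} and Lemma~\ref{lem:trick}. For the converse, recall that the polar decomposition $S\mapsto S(S^{T}S)^{-1/2}$ is a continuous map $\mathrm{Sp}(4,\mathbb{R})\to U(2)$ that restricts to the identity on $U(2)$. Composing $\psi\mapsto d\psi(0)\in\mathrm{Sp}(4,\mathbb{R})$ with this map and with the complex determinant, we obtain a continuous map $\operatorname{SympEmb}(E(a,b),E(c,d))\to S^1$. It sends the given loop to $\theta\mapsto e^{i(m+n)\theta}$, which is contractible in $S^1$ only if $m+n=0$.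
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:open}]
Suppose that $\min(c,d)>\min(2a,b)$. If $\min(c,d)>b$, then $E(b,b)\subset\operatorname{int}E(c,d)$ and Example~\ref{ex:rotation} contracts the loop. Otherwise $\min(c,d)\le b<d$, so $c=\min(c,d)<d$. From $\min(2a,b)<c\le b$ we get $2a<c$, and Theorem~\ref{thm:main} applies.

Suppose now that $\min(c,d)\le\min(2a,b)$. Since $d>b\ge\min(2a,b)$, the minimum on the left is $c$, so $c\le2a$ and $c\le b$. Statement (K1) needs strict inequalities; the open target supplies them, because a contraction into it fits into a slightly smaller ellipsoid. Indeed, assume that the loop extends to a continuous family of embeddings into $\operatorname{int}E(c,d)$ parametrized by a closed disc $D^2$. The evaluation map $D^2\times E(a,b)\to\operatorname{int}E(c,d)$ is continuous with compact domain, so $\mu_1/c+\mu_2/d$ attains on its image a maximum smaller than $1$. Hence all the embeddings map into $E(\lambda c,\lambda d)$ for every $\lambda<1$ close enough to $1$. As $a<c$ and $b<d$, we may also require $a<\lambda c$ and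 $b<\lambda d$. Then $a<\lambda c<b<\lambda d$ and $\lambda c<2a$, while $\{\varphi_t\}$ is contractible in $\operatorname{SympEmb}(E(a,b),E(\lambda c,\lambda d))$. This contradicts (K1).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mun}
Mihai Munteanu,
\emph{Noncontractible loops of symplectic embeddings between convex toric domains},
arXiv:1809.04147 (2018).

\end{thebibliography}
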